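# Hodge Endomorphisms and the Kulikov Type of a K3 Surface

## 1. Large endomorphism fields and mild degenerations: testing on Kummer surfaces

The guess that these notes are about is short: *the more endomorphisms the transcendental Hodge structure of a K3 surface has, the less the surface can degenerate.* We first make both halves of this sentence precise, then test it by hand.

Throughout, $\mathcal O_K$ is a Henselian discrete valuation ring with fraction field $K$ of characteristic $0$, uniformizer $\pi$, and residue field $k$ of characteristic $p\ge 0$. The letter $\ell$ always denotes a prime $\ne p$, and $X$ is a K3 surface over $K$.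

**Definition (Kulikov model).** A Kulikov model of $X$ is a proper flat regular model $\mathcal X$ of $X$ over $\mathcal O_K$ (a scheme or an algebraic space) such that

* $\mathcal X$ is semistable: the geometric special fiber $X_{0,\bar k}$ is a reduced normal crossing divisor whose irreducible components are smooth over $\bar k$;
* the relative canonical bundle is trivial: $\omega_{\mathcal X/\mathcal O_K}\cong\mathcal O_{\mathcal X}$.

The local picture at a triple point is $xyz=\pi$: the local ring at the origin is regular with parameters $x,y,z$, and the special fiber is three coordinate planes. By the Kulikov classification, the special fiber $X_0$ has exactly one of three types.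

* Type I: $X_0$ is a smooth K3 surface.
* Type II: $X_{0,\bar k}$ is a chain of surfaces meeting along elliptic curves; the two ends are rational, the others are elliptic ruled.
* Type III: $X_{0,\bar k}$ is a union of rational surfaces; on each component the double curves form a cycle of rational curves, and the dual graph is a triangulation of the $2$-sphere.

For instance, a Type III fiber whose dual complex is the boundary of a tetrahedron has four components, six double curves and four triple points. Global examples of all types are built in Section 11.

**Definition (Hodge endomorphism field).** Choose a subfield $K_0\subset K$, finitely generated over $\mathbb Q$, with $X=X'\otimes_{K_0}K$, and an embedding $K_0\hookrightarrow\mathbb C$. Let $T\subset H^2(X'_{\mathbb C},\mathbb Q)$ be the orthogonal complement of the Néron–Severi group, and put $E=\operatorname{End}_{\mathrm{Hdg}}(T)$. It is a number field, totally real or CM, and up to isomorphism it is independent of the choices.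

Let $F\subset E$ be the maximal totally real subfield, so $F=E$ if $E$ is totally real and $[E:F]=2$ if $E$ is CM. Then
$$F=\mathbb Q\iff E=\mathbb Q\ \text{ or }\ E\ \text{is imaginary quadratic.}\tag{1}$$

Why would one guess a relation? The following is known. Assume $\operatorname{char}K\neq2$, let $X$ have a Kulikov model, and let $m$ be the (finite) order of the image of $\operatorname{Aut}_K(X)\to\operatorname{GL}(H^0(X,\Omega^2_{X/K}))$. If $m\ne1,2,3,4,6$ then $X_0$ is of Type I; if $m\ne1,2$ then $X_0$ is of Type I or II. Now $E\supseteq\mathbb Q(\zeta_m)$, the field $\mathbb Q(\zeta_m)$ is $\mathbb Q$ exactly for $m=1,2$, and it is imaginary quadratic exactly for $m=3,4,6$. So the guess is that $\mathbb Q(\zeta_m)$ can be replaced by $E$. This is the conjecture in Yuya Matsumoto, "Degeneration of K3 surfaces with non-symplectic automorphisms", arXiv:1612.07569 (2016), for $\operatorname{char} K=0$: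

1. if $E$ is neither $\mathbb Q$ nor imaginary quadratic, then $X_0$ is of Type I;
2. if $E\ne\mathbb Q$, then $X_0$ is of Type I or II.

To test it we need an invariant that sees the type.

**Definition (monodromy operator).** Let $I\subset G_K=\operatorname{Gal}(\bar K/K)$ be the inertia group and $t_\ell:I\to\mathbb Z_\ell(1)\cong\mathbb Z_\ell$ the tame surjection, $\sigma(\pi^{1/\ell^s})=\zeta_{\ell^s}^{t_\ell(\sigma)}\pi^{1/\ell^s}$. If some open subgroup of $I$ acts on an $\ell$-adic representation by $\sigma\mapsto\exp(t_\ell(\sigma)N)$ with $N$ nilpotent, then $N$ is called the monodromy operator. It is unique, since $t_\ell$ is nonzero on every open subgroup of $I$. Passing to a finite extension of $K$ multiplies $N$ by a nonzero constant.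

*Example.* Let $C=\bar K^*/q^{\mathbb Z}$ be a Tate curve. Its Tate module has a basis given by a compatible system $(\zeta_{\ell^s})$ and a compatible system $(q^{1/\ell^s})$. The first is fixed by $I$. Write $q=\text{unit}\cdot\pi^{v(q)}$; units have $\ell^s$-th roots in the maximal unramified extension, so $\sigma\in I$ multiplies $q^{1/\ell^s}$ by $\zeta_{\ell^s}^{v(q)t_\ell(\sigma)}$. Hence $N=\begin{pmatrix}0&v(q)\\0&0\end{pmatrix}$, and on $H^1$ (the dual) we also get $N\ne0$, $N^2=0$. If $C$ has potentially good reduction, then $N=0$.

We shall prove (Proposition 9) that for a Kulikov model the type is read off from $N$ on $H^2(X_{\bar K},\mathbb Q_\ell)$: Type I means $N=0$, Type II means $N\ne0=N^2$, Type III means $N^2\neq0$. Here are the simplest K3 surfaces for which both $E$ and $N$ are computable.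

**Lemma 1.** Let $C_1,C_2$ be elliptic curves over $K$, not isogenous over $\bar K$, and $X=\operatorname{Km}(C_1\times C_2)$. Up to a twist and a scaling of the form, $T=H^1(C_1)\otimes H^1(C_2)$. We have $E=\mathbb Q$ if both curves are non-CM; $E=E_1$ if $C_1$ has CM by $E_1$ and $C_2$ is non-CM; $E=E_1E_2$, of degree $4$, if $C_i$ has CM by $E_i$ for $i=1,2$. If $C_1,C_2$ have monodromy operators $N_1,N_2$ on $H^1$, then $N=N_1\otimes1+1\otimes N_2$ on $T_\ell=T\otimes\mathbb Q_\ell$, and $N=0$ on the algebraic classes.

*Proof.* $H^2(X)$ is $H^2(C_1\times C_2)$ (with scaled form) plus $16$ algebraic classes, compatibly with Hodge structures and, $\ell$-adically, with Galois. By Künneth, $H^2(C_1\times C_2)$ is the sum of two algebraic classes and $H^1(C_1)\otimes H^1(C_2)$. The Hodge classes in the last space correspond to $\operatorname{Hom}(C_1,C_2)\otimes\mathbb Q=0$. This gives $T$, and the formula for $N$ follows from $\exp(tN)=\exp(tN_1)\otimes\exp(tN_2)$.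

For $E$, recall that the Hodge endomorphisms are those commuting with the Hodge group $\mathrm{Hg}$, a connected $\mathbb Q$-group. For one elliptic curve it is $SL_2$ in the non-CM case and the norm-one torus $U^1_{E_1}$ in the CM case; for $C_1\times C_2$ it is a subgroup of the product surjecting onto both factors.

Both non-CM: $\mathrm{Hg}=SL_2\times SL_2$ (Imai, Kodai Math. Sem. Rep. 27 (1976)). Indeed, let $\mathfrak h\subset\mathfrak{sl}_2\times\mathfrak{sl}_2$ be its Lie algebra. The kernel of the second projection is $\mathfrak a\times0$ with $\mathfrak a$ an ideal of $\mathfrak{sl}_2$. If $\mathfrak a=\mathfrak{sl}_2$, then $\mathfrak h$ is everything. If $\mathfrak a=0$, then $\mathfrak h$ is the graph of an automorphism of $\mathfrak{sl}_2$ over $\mathbb Q$; this is conjugation by an element of $GL_2(\mathbb Q)$, which gives an isomorphism $H^1(C_1)\cong H^1(C_2)$ commuting with $\mathfrak h$, hence with the connected group $\mathrm{Hg}$, hence an isogeny, a contradiction. Now $T$ is the tensor product of the two standard representations, so it is absolutely irreducible and $E=\mathbb Q$.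

One CM: the commutator subgroup of $\mathrm{Hg}\subset U^1_{E_1}\times SL_2$ lies in $1\times SL_2$ and surjects onto $SL_2$, so it is $1\times SL_2$, and $\mathrm{Hg}=U^1_{E_1}\times SL_2$. Hence $E=\operatorname{End}_{U^1}(H^1(C_1))\otimes\operatorname{End}_{SL_2}(H^1(C_2))=E_1$.

Both CM: $E_1\neq E_2$, because elliptic curves with CM by the same field are isogenous. So $E_1\otimes E_2$ is a field of degree $4$ contained in $E$. As $T$ is an $E$-vector space with $\dim_{\mathbb Q}T=4$, we get $E=E_1E_2$. $\square$

CM curves have integral $j$-invariant, hence potentially good reduction. So Tate curves are non-CM, and they are not isogenous to curves with potentially good reduction, since an isogeny identifies the $N$'s. Lemma 1 now gives these tests.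

* $C_1,C_2$ with CM by $E_1=\mathbb Q(\sqrt{-a})\neq E_2=\mathbb Q(\sqrt{-b})$: here $F=\mathbb Q(\sqrt{ab})\ne\mathbb Q$. Both reductions are potentially good, so $N=0$.
* $C_1$ with CM by $E_1$, $C_2$ a Tate curve: $E=E_1$ and $N=1\otimes N_2$, so $N\ne0=N^2$.
* $C_1,C_2$ non-isogenous Tate curves: $E=\mathbb Q$ and $N^2=2N_1\otimes N_2\ne0$.

All three agree with the guess. The guess is right, and these examples also show what cannot be improved.

## 2. Three theorems on the type of the special fiber

**Theorem A.** Let $X/K$ be a K3 surface with a Kulikov model $\mathcal X$ over $\mathcal O_K$. (1) If $F\neq\mathbb Q$, then $X_0$ is of Type I. (2) If $E\ne\mathbb Q$, then $X_0$ is of Type I or II.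

By (1), Theorem A says exactly that both statements of the conjecture are true, for every Henselian $\mathcal O_K$ with $\operatorname{char}K=0$ and every residue characteristic. Two complements do not enter its proof.

**Theorem B.** Let $X$ be any K3 surface over $K$ (no model is assumed). For each $\ell\ne p$ the monodromy operator $N_\ell$ on $H^2(X_{\bar K},\mathbb Q_\ell)$ is $0$, or has Jordan type $(2^2,1^{18})$, or has Jordan type $(3,1^{19})$; which case occurs is independent of $\ell$. If $E\ne\mathbb Q$, then $N_\ell^2=0$ for all $\ell\ne p$. If $F\ne\mathbb Q$, then $N_\ell=0$ for all $\ell\neq p$, i.e. inertia acts on $H^2(X_{\bar K},\mathbb Q_\ell)$ through a finite quotient.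

**Theorem C.** Let $p$ be $0$ or an odd prime. All cases left open by Theorem A occur in residue characteristic $p$: every imaginary quadratic $E$ occurs with Types I and II, and $E=\mathbb Q$ occurs with Types I, II, III. (Nothing is claimed for $p=2$.)

## 3. A rational monodromy operator, and what changes over $\mathbb Q_\ell$

Let $q$ be the intersection form. Suppose for a moment that $N$ were a $\mathbb Q$-linear endomorphism of $T$, skew for $q$ and commuting with $E$.

In Type III, $N^2$ has rank $1$ (Proposition 9). Then $N^2T$ is a line over $\mathbb Q$ on which the field $E$ acts, so there is a ring homomorphism $E\to\mathbb Q$, and $E=\mathbb Q$. This would be (2). In Types II and III, $N$ has rank $2$, so $[F:\mathbb Q]$ divides $2$. This is not yet (1), since $F$ could be real quadratic with $N$ of $F$-rank $1$. Commutation alone does not exclude this: the matrix $\begin{pmatrix}0&1\\0&0\end{pmatrix}$ on $F^2$ is $F$-linear of $F$-rank $1$. Skewness must be used, and we shall see that it forces the $F$-rank to be *even*. That $F$ is totally real matters here: in the second test of Section 1, $N=1\otimes N_2$ has rank $1$ over $E_1\otimes\mathbb Q_\ell$,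 an odd rank over a CM field.

The plan breaks at one point: $N$ lives on $T\otimes\mathbb Q_\ell$ only, and $E\otimes\mathbb Q_\ell$ is a product of fields that may well have a factor $\mathbb Q_\ell$. For $F=\mathbb Q(\sqrt2)$ and $\ell=7$ we have $3^2\equiv2$ mod $7$, so $F\otimes\mathbb Q_7=\mathbb Q_7\times\mathbb Q_7$. Take a three-dimensional quadratic space over $\mathbb Q_7$ with basis $e,v,f$, $q(e,f)=q(v,v)=1$ and other products $0$, and put $Ne=v$, $Nv=-f$, $Nf=0$. This $N$ is skew: $q(Ne,v)+q(e,Nv)=1-1=0$, and the other pairs of basis vectors give $0$. It has rank $2$, and $N^2$ has rank $1$. Letting $N$ act in this way on the part of $T_7$ belonging to one factor $\mathbb Q_7$ (of dimension at least $3$, containing such a space as an orthogonal summand) and by $0$ on the rest, we get an operator commuting with $F$. So one prime $\ell$ gives no contradiction.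

What gets past this is to use all $\ell\ne p$ together. The rank of $N$ is the same for every $\ell$, because it is computed from the combinatorics of $X_0$. So if $X_0$ is not of Type I, then $F$ has a factor $\mathbb Q_\ell$ at *every* $\ell\ne p$, and Chebotarev's theorem then forces $F=\mathbb Q$. The proof thus has three independent parts: algebra at one $\ell$ plus Chebotarev (Section 4), commutation of $N$ with $E$ (Section 5), and ranks of $N$ for every $\ell$ (Sections 6–8).

## 4. Parity over $F$, and primes without degree-one places

Set $T_\ell=T\otimes\mathbb Q_\ell$. The form $q$ is nondegenerate on $H^2$ and on $NS_{\mathbb Q}$ (Hodge index), so $H^2=NS_{\mathbb Q}\oplus T$ and $q$ is nondegenerate on $T$.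

**Lemma 2.** For $f\in F$ and $x,y\in T$ we have $q(fx,y)=q(x,fy)$.

*Proof.* Let $e\in E$. Since $q$ is a nondegenerate pairing of Hodge structures on $T$, the adjoint $e'$, defined by $q(ex,y)=q(x,e'y)$, is a Hodge endomorphism, so $e'\in E$. Let $\omega$ span $H^{2,0}\subset T_{\mathbb C}$ and let $\varepsilon:E\hookrightarrow\mathbb C$ be the action on $\omega$. Then
$$\varepsilon(e)\,q(\omega,\bar\omega)=q(e\omega,\bar\omega)=q(\omega,e'\bar\omega)=\overline{\varepsilon(e')}\,q(\omega,\bar\omega),$$
and $q(\omega,\bar\omega)\ne0$. So $\varepsilon(e')=\overline{\varepsilon(e)}$. If $e\in F$, then $\varepsilon(e)$ is real, so $\varepsilon(e')=\varepsilon(e)$ and $e'=e$. $\square$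

**Proposition 3.** Let $N$ be an endomorphism of $T_\ell$ that is skew for $q$ and commutes with $E\otimes\mathbb Q_\ell$. Write $F\otimes\mathbb Q_\ell=\prod_{\lambda\mid\ell}F_\lambda$. There are even integers $r_\lambda\ge0$ with
$$\operatorname{rk}_{\mathbb Q_\ell}N=\sum_{\lambda\mid\ell}r_\lambda[F_\lambda:\mathbb Q_\ell].\tag{2}$$
If $\operatorname{rk}N=2$, then $F$ has a place $\lambda\mid\ell$ with $F_\lambda=\mathbb Q_\ell$. If $\operatorname{rk}N^2=1$, then $E$ has a place $\mu\mid\ell$ with $E_\mu=\mathbb Q_\ell$.

*Proof.* **Step 1: an $F$-valued form.** The purpose is to turn $q$ into a form over $F$. For fixed $x,y\in T$ the map $f\mapsto q(fx,y)$ is a linear functional on $F$. The trace form of $F/\mathbb Q$ is nondegenerate, so there is a unique $\varphi(x,y)\in F$ with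
$$q(fx,y)=\operatorname{Tr}_{F/\mathbb Q}(f\varphi(x,y))\quad\text{for all } f\in F.$$
Replacing $f$ by $fg$ shows $\varphi(gx,y)=g\varphi(x,y)$. By Lemma 2, $q(fx,y)=q(x,fy)=q(fy,x)$, so $\varphi$ is symmetric, hence $F$-bilinear. It is nondegenerate because $q$ is.

**Step 2: parity.** We show that each local rank is even. After $\otimes\,\mathbb Q_\ell$ we get $T_\ell=\bigoplus T_\lambda$ and $\varphi=\bigoplus\varphi_\lambda$, with $\varphi_\lambda$ a nondegenerate symmetric $F_\lambda$-bilinear form on $T_\lambda$. As $N$ commutes with $F\otimes\mathbb Q_\ell$, $N=\bigoplus N_\lambda$ with $N_\lambda$ being $F_\lambda$-linear. For all $f\in F\otimes\mathbb Q_\ell$,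
$$\operatorname{Tr}(f\varphi(Nx,y))=q(fNx,y)=q(Nfx,y)=-q(fx,Ny)=-\operatorname{Tr}(f\varphi(x,Ny)),$$
so $\varphi_\lambda(N_\lambda x,y)=-\varphi_\lambda(x,N_\lambda y)=-\varphi_\lambda(N_\lambda y,x)$. Thus $(x,y)\mapsto\varphi_\lambda(N_\lambda x,y)$ is an alternating $F_\lambda$-bilinear form. Its rank, which is $r_\lambda=\operatorname{rk}_{F_\lambda}N_\lambda$, is even. Formula (2) follows.

**Step 3: degree-one places.** We read off the two consequences. If the sum in (2) is $2$ with all $r_\lambda$ even, exactly one $r_\lambda$ is nonzero, and for it $r_\lambda=2$ and $[F_\lambda:\mathbb Q_\ell]=1$. If $\operatorname{rk}N^2=1$, the line $N^2T_\ell$ is stable under $E\otimes\mathbb Q_\ell$, which gives a $\mathbb Q_\ell$-algebra homomorphism $\prod_\mu E_\mu\to\mathbb Q_\ell$. It factors through one field $E_\mu$, and then $E_\mu=\mathbb Q_\ell$. $\square$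

**Lemma 4.** If $M\ne\mathbb Q$ is a number field, there are infinitely many primes $\ell$ such that no place $\lambda\mid\ell$ of $M$ has $M_\lambda=\mathbb Q_\ell$.

*Proof.* Let $G$ be the Galois group of the Galois closure $\tilde M/\mathbb Q$, and $H=\operatorname{Gal}(\tilde M/M)\subsetneq G$. The conjugates of $H$ do not cover $G$: there are at most $[G:H]$ of them, they share the identity, so their union has at most $1+[G:H](|H|-1)=|G|-[G:H]+1<|G|$ elements. Choose $g$ outside this union. Since $g$ fixes $aH$ only if $g\in aHa^{-1}$, it has no fixed point on $G/H$. By Chebotarev, infinitely many $\ell$ are unramified in $\tilde M$ with Frobenius class that of $g$. For such $\ell$ the places of $M$ above $\ell$ correspond to the orbits of $\langle g\rangle$ on $G/H$, with local degree the orbit length, and no orbit has length $1$. $\square$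

For $M=\mathbb Q(\sqrt2)$ these are the primes $\ell\equiv\pm3$ mod $8$.

## 5. Hodge endomorphisms commute with the monodromy operator

An element $e\in E$ is a map of rational Hodge structures, and a priori it has no relation to Galois. If $e$ came from an algebraic cycle on $X\times X$, it would commute with an open subgroup of Galois. We have no cycle; instead we pass to an abelian variety and use Deligne's theorem on Hodge classes there.

*Setup.* Let $K_0,X'$ be as in the definition of $E$, $\bar K_0$ the algebraic closure of $K_0$ in $\mathbb C$, $G_0=\operatorname{Gal}(\bar K_0/K_0)$, and choose an embedding $\bar K_0\hookrightarrow\bar K$ over $K_0$. Then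
$$H^2(X'_{\mathbb C},\mathbb Q(1))\otimes\mathbb Q_\ell\cong H^2(X'_{\bar K_0},\mathbb Q_\ell(1))\cong H^2(X_{\bar K},\mathbb Q_\ell(1))=:H_\ell,$$
and the last isomorphism is $G_K$-equivariant via $G_K\to G_0$. Here $I$ acts trivially on $\mathbb Q_\ell(1)$, so twisting does not change $N$. Fix a polarization of $X'$ (after a finite extension of $K_0$), let $P\subset H^2(X'_{\mathbb C},\mathbb Q(1))$ be its primitive part, and $P_\ell=P\otimes\mathbb Q_\ell$. So $\dim P=21$ and $T\subset P$.

*The even Clifford algebra.* $C^+(P)$ is the even part of the tensor algebra of $P$ modulo $x\otimes x=q(x,x)$. It has dimension $2^{20}$ and, since $\dim P$ is odd, it is central simple. Antisymmetrization gives an $O(P)$-equivariant decomposition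
$$C^+(P)=\bigoplus_{j=0}^{10}\wedge^{2j}P,\qquad\text{and}\qquad \wedge^{20}P\cong P\otimes\det P\tag{3}$$
$O(P)$-equivariantly, by the pairing $\wedge^{20}P\times P\to\wedge^{21}P=\det P$ and $q:P\cong P^\vee$. *Small model:* for an orthogonal basis $e_1,e_2,e_3$ of a space of rank $3$, $C^+$ is the quaternion algebra with basis $1,e_1e_2,e_2e_3,e_1e_3$; it is $\wedge^0\oplus\wedge^2$, and $\wedge^2P\cong P\otimes\det P$.

We use two published results.

**(KS)** (Deligne, *La conjecture de Weil pour les surfaces K3*, Invent. Math. 15 (1972), §§5–6; see also André, Math. Ann. 305 (1996).) Put $C=C^+(P)$. After a finite extension of $K_0$ there are an abelian variety $A/K_0$; an action of the algebra $C$ on $A$ (up to isogeny, defined over $K_0$) for which $H^1(A_{\mathbb C},\mathbb Q)$ is free of rank $1$ over $C$ (or $C^{\mathrm{op}}$); and an algebra isomorphism $u:C^+(P)\cong\operatorname{End}_C(H^1(A_{\mathbb C},\mathbb Q))$ which is an isomorphism of Hodge structures and such that $u\otimes\mathbb Q_\ell:C^+(P_\ell)\cong\operatorname{End}_C(H^1(A_{\bar K_0},\mathbb Q_\ell))$ is $G_0$-equivariant for every $\ell$.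

**(D)** (Deligne, *Hodge cycles on abelian varieties*, LNM 900, Thm. 2.11 and Prop. 2.9.) For an abelian variety $A/K_0$, every Hodge class in a space $H^1(A_{\mathbb C},\mathbb Q)^{\otimes r}\otimes(H^1(A_{\mathbb C},\mathbb Q)^\vee)^{\otimes s}$ is absolute Hodge, and its $\ell$-adic realization is fixed by an open subgroup of $G_0$.

**Proposition 5.** Suppose some open subgroup of $I$ acts on $H^2(X_{\bar K},\mathbb Q_\ell)$ by $\sigma\mapsto\exp(t_\ell(\sigma)N)$ with $N$ nilpotent. Then $N$ kills $NS_{\mathbb Q_\ell}$, preserves $T_\ell$, is skew for $q$, and commutes with $E\otimes\mathbb Q_\ell$ on $T_\ell$.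

*Proof.* **Step 1: everything except $E$.** An open subgroup of $I$ acts by $\exp(t_\ell(\sigma)N)$ and preserves $q$; comparing terms linear in $t_\ell(\sigma)$ (both sides are polynomial in it, and it takes infinitely many values) gives $q(Nx,y)+q(x,Ny)=0$. An open subgroup of $G_K$ fixes $NS$, so $\exp(cN)=1$ there for some $c\ne0$, and $N$ kills $NS_{\mathbb Q_\ell}$. By skewness $N$ maps $T_\ell=NS^\perp$ to itself.

**Step 2: placing $e$ inside the Clifford algebra.** We want to view $e\in E$ as an endomorphism of $C^+(P)$. Extend $e$ by $0$ on the orthogonal complement of $T$ in $P$ to a Hodge endomorphism $\tilde e$ of $P$. The Hodge structure on $C^+(P)$ is induced by $\mathbb S\to SO(P_{\mathbb R})$, and the Galois action on $C^+(P_\ell)$ by $G_0\to O(P_\ell)$, so (3) is compatible with both. As $\det P$ is of type $(0,0)$, $\tilde e\otimes1$ is a Hodge endomorphism of $P\otimes\det P\cong\wedge^{20}P$. Extend it by $0$ on the other summands to a Hodge endomorphism $e_1$ of $C^+(P)\cong\operatorname{End}_C(H^1)$, where $H^1=H^1(A_{\mathbb C},\mathbb Q)$.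

**Step 3: from $\operatorname{End}_C(H^1)$ to a tensor space.** Statement (D) is about tensors on $H^1$, so we need a class in $\operatorname{End}(\operatorname{End}(H^1))$. The algebra $C$ is semisimple over $\mathbb Q$, so it has a separability idempotent $\sum a_s\otimes b_s$: $\sum a_sb_s=1$ and $\sum ca_s\otimes b_s=\sum a_s\otimes b_sc$ for $c\in C$. (For the matrix algebra $M_n$ one may take $\sum_ie_{i1}\otimes e_{1i}$: both sides of the second identity equal $\sum_{k,i}c_{ki}\,e_{k1}\otimes e_{1i}$.) Consider $\varphi\mapsto\sum a_s\varphi b_s$ on $\operatorname{End}(H^1)$. The second identity shows that its values commute with $C$; the first shows that it is the identity on $\operatorname{End}_C(H^1)$. (For a right action use $C^{\mathrm{op}}$.) So it is a projector onto $\operatorname{End}_C(H^1)$. It is compatible with Hodge structures and, $\ell$-adically, with $G_0$, because $C$ acts on $A$ over $K_0$. Following it by $e_1$ we get a Hodge class in $\operatorname{End}(\operatorname{End}(H^1))$.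

**Step 4: back to $P_\ell$.** By (D), this class is fixed $\ell$-adically by an open subgroup of $G_0$. Restricting to $\operatorname{End}_C(H^1_\ell)\cong C^+(P_\ell)$ and to the summand $P_\ell\otimes\det P_\ell$, we see that $\tilde e\otimes1$ commutes there with this subgroup. Since $G_0$ acts on $\det P_\ell$ by scalars, $\tilde e$ commutes with the subgroup on $P_\ell$, and $e$ does on $T_\ell$. (This also follows from the fact that Hodge classes on products of K3 surfaces are absolute Hodge, see Deligne–Milne, *Tannakian categories*, §6, in LNM 900.)

**Step 5: from Galois to $N$.** Since $E$ is finite-dimensional, one open subgroup of $G_0$ works for all $e\in E$, and its preimage in $G_K$ is open. As $t_\ell$ is nonzero on every open subgroup of $I$, there is $\sigma\in I$ in this preimage acting by $\exp(cN)$ with $c\neq0$. Then $N=c^{-1}\log\sigma$ is a polynomial in $\sigma$, so it commutes with $E$. $\square$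

## 6. Base change to an algebraically closed residue field

The weight spectral sequence is simplest when $k$ is algebraically closed. The point to check is regularity: $k$ may be imperfect, so this base change is not a limit of étale ones.

Let $O^{sh}$ be the strict henselization of $\mathcal O_K$, with residue field $k^s$. By EGA $0_{III}$ 10.3.1 there is a flat local extension $O^{sh}\to O'$ of Noetherian local rings with $\pi O'$ the maximal ideal and residue field $\bar k$. It is a DVR, and after completing we take it complete. Put $\mathcal X'=\mathcal X\otimes O'$ and $K'=\operatorname{Frac}O'$.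

**Lemma 6.** $\mathcal X'$ is a Kulikov model of $X_{K'}$ over $O'$, with special fiber $X_{0,\bar k}$. Its irreducible components are smooth, and at each closed point local equations of the components through it form part of a regular system of parameters. The type of the special fiber and the field $E$ are unchanged.

*Proof.* **Step 1: components.** We show that the components over $k^s$ stay reduced over $\bar k$. Let $D_i$ be the irreducible components (reduced) of $X_{0,k^s}$. As $\bar k/k^s$ is purely inseparable, $D_i\otimes\bar k$ is irreducible. Next, $D_i$ is a Cartier divisor on the regular space $\mathcal X\otimes O^{sh}$, hence Cohen–Macaulay; so $D_i\otimes\bar k$ is Cohen–Macaulay and has no embedded components. Since $X_{0,\bar k}$ is reduced, so is $X_{0,k^s}$, and $D_i$ coincides with $X_{0,k^s}$ on a dense open subset of $D_i$; so $D_i\otimes\bar k$ is generically reduced. Hence it is reduced. So the $D_i\otimes\bar k$ are the irreducible components of $X_{0,\bar k}$, and they are smooth.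

**Step 2: regularity.** Since $X_{0,k^s}$ is reduced, $\sum D_i=\operatorname{div}(\pi)$. Let $x'$ be a closed point of $\mathcal X'$ (on an étale chart, over a closed point of $\mathcal X'$); it lies in the special fiber because $\mathcal X'$ is proper. Let $D_1,\dots,D_r$ be the components through its image, with local equations $t_1,\dots,t_r$. Then $\pi=\text{unit}\cdot t_1\cdots t_r$. The components of the normal crossing surface $X_{0,\bar k}$ are smooth, so those through $x'$ correspond bijectively to the branches at $x'$. Hence $\mathcal O_{x'}/(t_1,\dots,t_r)$, the local ring of their intersection, is regular of dimension $3-r$. The maximal ideal of $\mathcal O_{x'}$ is then generated by $r+(3-r)=3=\dim\mathcal O_{x'}$ elements, including $t_1,\dots,t_r$. So $\mathcal O_{x'}$ is regular with $t_1,\dots,t_r$ part of a system of parameters. (On an étale chart some $D_i$ may split into disjoint pieces; only the piece through the point matters.) Regularity at closed points gives it everywhere.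

**Step 3: the rest.** The relative canonical bundle commutes with base change, so $\omega_{\mathcal X'/O'}$ is trivial. $X_{0,\bar k}$ is the same surface as before, and $E$ is the same since we may use the same $K_0\subset K\subset K'$. $\square$

Also $\pi$ is still a uniformizer of $K'$, so $t_\ell$ for $K'$ is the restriction of $t_\ell$ along $G_{K'}\to I$: if $X$ has a monodromy operator over $K$, it is the same over $K'$.

## 7. The weight spectral sequence, for schemes and algebraic spaces

In this section and the next, $\mathcal O_K$ is complete with algebraically closed residue field $k$, so $G_K=I$, and $\mathcal X$ is as in Lemma 6. Let $Y=X_0$ with ordered components $V_0,V_1,\dots$. For a set $I$ of indices (there is no risk of confusion with inertia here) put $V_I=\bigcap_{i\in I}V_i$, let $Y^{(m)}=\coprod_{|I|=m}V_I$, and let $a_m:Y^{(m)}\to Y$ be the natural map. $Y^{(m)}$ is smooth and proper of dimension $3-m\le2$ over $k$, hence a projective scheme.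

**Theorem 7 (Rapoport–Zink, Invent. Math. 68 (1982), §2; see also Illusie, Astérisque 223 (1994), §3, and T. Saito, J. Inst. Math. Jussieu 2 (2003), §2).** $G_K$ acts on $H^*(X_{\bar K},\mathbb Q_\ell)$ by $\sigma\mapsto\exp(t_\ell(\sigma)N)$ with $N$ nilpotent. There is a spectral sequence
$$E_1^{a,b}=\bigoplus_{i\ge\max(0,-a)}H^{b-2i}(Y^{(a+2i+1)},\mathbb Q_\ell)(-i)\Longrightarrow H^{a+b}(X_{\bar K},\mathbb Q_\ell)\tag{4}$$
with the following properties.

* $d_1$ is the sum of maps $\pm\rho$ and $\pm\gamma$, with signs depending only on $(a,i)$. Here $\rho$ is the alternating sum of restrictions and $\gamma$ is the alternating sum, with the same signs, of Gysin maps. Under Poincaré duality they are transposes of each other up to sign.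
* $N$ induces maps $E_r^{a,b}\to E_r^{a+2,b-2}(-1)$ compatible with $N$ on the abutment. On $E_1$ this is $\pm$ identity on summands common to both sides, and $0$ on the others.

*Example: a Tate curve.* For a semistable curve the same formula (4) has two nonzero rows. Let $Y$ be a cycle of $n\geq2$ copies of $\mathbb P^1$ and $\Gamma$ its dual graph, an $n$-gon. Row $0$ is $H^0(Y^{(1)})\to H^0(Y^{(2)})$, so $E_2^{1,0}=H^1(\Gamma)$; row $2$ is $H^0(Y^{(2)})\to H^2(Y^{(1)})$, so $E_2^{-1,2}=H_1(\Gamma)$. The operator $N$ sends the fundamental cycle $\sum\varepsilon_cc$ (over edges $c$, $\varepsilon_c=\pm1$) to $\pm$ the class of the cochain $c\mapsto\varepsilon_c$, whose value on the fundamental cycle is $n$. This agrees with $v(q)=n$ in Section 1. The next section repeats this computation one dimension higher.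

The sources treat schemes. Since $\mathcal X$ may be an algebraic space, we explain the extension (compare Matsumoto, Math. Z. 279 (2015), §2).

**Step 1: gluing the graded pieces.** The purpose is to get the graded pieces of the nearby cycles on $Y$ from those on étale charts. Let $\Lambda=\mathbb Z/\ell^s$. By proper base change, valid for algebraic spaces, $H^*(X_{\bar K},\Lambda)=H^*(Y,R\Psi\Lambda)$. The formation of $R\Psi\Lambda$ commutes with étale localization, and étale charts of $\mathcal X$ are strictly semistable schemes. So the following hold because they hold on charts: $R\Psi\Lambda[2]$ is perverse; $G_K$ acts on it through $t_\ell$; if $t_\ell(\tau)=1$, then $\nu=\tau-1$ is nilpotent. The monodromy filtration $M$ of $\nu$, in the abelian category of perverse sheaves, commutes with étale pullback. The canonical isomorphisms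
$$\operatorname{Gr}^M_rR\Psi\Lambda\cong\bigoplus_{u-v=r,\ u,v\ge0}a_{u+v+1,*}\Lambda(-u)[-u-v]$$
constructed by Saito on charts are compatible with étale pullback. Morphisms between perverse sheaves form a sheaf for the étale topology, so these isomorphisms glue. The same applies to the description of $\nu:\operatorname{Gr}^M_r\to\operatorname{Gr}^M_{r-2}(-1)$ as $\pm$ identity from the summand $(u,v)$ to the summand $(u-1,v+1)$. The filtration $M$ now gives (4) with $a=-r$ and $i=u$: the summand $(u,v)$ contributes $H^{a+b-u-v}(Y^{(u+v+1)})(-u)$, and $v=a+u$.

**Step 2: the differential.** We show that $d_1$ has no room to be anything but restrictions and Gysin maps. It is induced by the boundary $\operatorname{Gr}^M_r\to\operatorname{Gr}^M_{r-1}[1]$. Consider its component from $(u,v)$ to $(u',v')$, where $u'-v'=u-v-1$; put $m=u+v+1$ and $m'=u'+v'+1$. It is a family, indexed by $|J|=m$ and $|I|=m'$, of elements of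
$$\operatorname{Ext}^d(\Lambda_{V_J},\Lambda_{V_I}(u-u'))=H^{d-2|J\setminus I|}\bigl(V_{I\cup J},\Lambda(u-u'-|J\setminus I|)\bigr),\qquad d=m-m'+1.$$
Indeed, restricting to $V_I$ turns this into $\operatorname{Ext}^d$ from $\Lambda_{V_{I\cup J}}$ to $\Lambda_{V_I}(u-u')$ on $V_I$, and purity applies to $V_{I\cup J}\subset V_I$, of codimension $|J\setminus I|$. Note that $m-m'$ is odd and $|J\setminus I|\ge m-m'$. If $m'\ge m+3$, then $d<0$. If $m'\le m-3$, then $d<2(m-m')\le2|J\setminus I|$. In both cases the group is $0$. If $m'=m+1$, then $d=0$ and $u'=u$; only $J\subset I$ contributes, by $H^0(V_I,\Lambda)$: multiples of the restriction. If $m'=m-1$, then $d=2$ and $u'=u-1$; only $I\subset J$ contributes, by $H^0(V_J,\Lambda)$: multiples of the Gysin map. These coefficients are sections of a constant sheaf, so they can be computed on étale charts, where they are the known signs.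

**Step 3: passing to $\mathbb Q_\ell$.** Take the limit over $s$ and tensor with $\mathbb Q$. As $N=\log(1+\nu)=\nu-\nu^2/2+\cdots$, the operators $N$ and $\nu$ induce the same maps on the graded pieces. This gives all assertions of Theorem 7.

**The rows of (4)**, with twists omitted and all other terms zero for dimension reasons ($Y^{(m)}=\emptyset$ for $m\ge4$), are

* $b=4$: $H^0(Y^{(3)})\to H^2(Y^{(2)})\to H^4(Y^{(1)})$, in columns $-2,-1,0$;
* $b=3$: $H^1(Y^{(2)})\to H^3(Y^{(1)})$, in columns $-1,0$;
* $b=2$: $H^0(Y^{(2)})\to H^2(Y^{(1)})\oplus H^0(Y^{(3)})\to H^2(Y^{(2)})$, in columns $-1,0,1$;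
* $b=1$: $H^1(Y^{(1)})\to H^1(Y^{(2)})$, in columns $0,1$;
* $b=0$: $H^0(Y^{(1)})\to H^0(Y^{(2)})\to H^0(Y^{(3)})$, in columns $0,1,2$.

Let $\Gamma$ be the dual complex, a $\Delta$-complex with ordered vertices: an interval in Type II, a triangulated $S^2$ in Type III. Row $0$ is its cochain complex and row $4$, the transpose, is its chain complex, up to signs of the differentials.

## 8. Ranks of $N$ and $N^2$ in the three types

The terms of (4) that could disturb the degeneration are those in row $2$ off the middle column. An ample class removes them.

**Lemma 8.** In Types II and III, $E_2^{-1,2}=E_2^{1,2}=0$.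

*Proof.* Row $2$ is self-dual up to signs of the individual maps $\rho,\gamma$, which do not affect the kernel of $(\gamma,\rho)$ on $H^0(Y^{(2)})$ or, dually, the cokernel at the other end. So it suffices to treat $E_2^{-1,2}$, the set of functions $c$ on the set of double curves with $\rho(c)=0$ and $\gamma(c)=0$. Since $NS(V_i)_{\mathbb Q}\otimes\mathbb Q_\ell\hookrightarrow H^2(V_i)(1)$, this is the kernel of a linear map defined over $\mathbb Q$, and we may take $c$ to be $\mathbb Q$-valued. As $\rho(c)=0$ and $H^1(\Gamma,\mathbb Q)=0$, we have $c=\delta\beta$: $c_C=\beta_j-\beta_i$ for a component $C$ of $V_i\cap V_j$, $i<j$. In $\rho$ the curve $C$ receives $V_j$ with sign $+$ and $V_i$ with sign $-$, and $\gamma$ has the same signs. So the contribution of $C$ to $\gamma(c)$ is $(\beta_j-\beta_i)[C]$ on $V_j$ and $-(\beta_j-\beta_i)[C]$ on $V_i$; on either surface this is minus (value of $\beta$ at the other surface minus value at this one) times $[C]$. Hence $\gamma(c)=0$ says that for every $i$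
$$\sum_{C\subset V_i}(\beta_{j(C)}-\beta_i)[C]=0\quad\text{in }NS(V_i)_{\mathbb Q},$$
the sum running over double curves $C\subset V_i\cap V_{j(C)}$. If $\beta_i$ is minimal, all coefficients are $\ge0$; intersecting with an ample class on $V_i$ shows that they vanish, so all neighbors of $i$ also have minimal $\beta$. As $\Gamma$ is connected, $\beta$ is constant and $c=0$. $\square$

**Proposition 9.** On $H^2(X_{\bar K},\mathbb Q_\ell)$, for every $\ell\ne p$: in Type I, $N=0$; in Type II, $N^2=0$ and $\operatorname{rk}N=2$; in Type III, $\operatorname{rk}N=2$ and $\operatorname{rk}N^2=1$.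

*Proof.* Type I is smooth and proper base change.

**Type II, step 1: degeneration.** We show $E_2=E_\infty$. Write the chain as $V_0,\dots,V_n$ ($n\ge1$) with $C_j=V_{j-1}\cap V_j$, $1\le j\le n$. There are no triple points, so $E_1^{a,b}=0$ for $|a|\ge2$. The only possible higher differentials are $d_2:E_2^{-1,b}\to E_2^{1,b-1}$ with $b\in\{2,3,4\}$. For $b=2$ the source vanishes and for $b=3$ the target vanishes (Lemma 8); for $b=4$ the source is $H_1(\Gamma)=0$.

**Type II, step 2: identifying the $H^1$'s.** We show that all relevant groups in rows $1$ and $3$ are copies of one space. For $0<i<n$ let $f_i:V_i\to B_i$ be the ruling, with $B_i$ elliptic, and $f$ a general fiber. Since $\omega_{\mathcal X/\mathcal O_K}$ is trivial and $\sum V_j=\operatorname{div}(\pi)$, adjunction gives $K_{V_i}=V_i|_{V_i}=-C_i-C_{i+1}$, so $(C_i+C_{i+1})\cdot f=2$. The elliptic curves $C_i,C_{i+1}$ lie in no fiber, because fiber components are rational. So each has positive degree over $B_i$, hence degree $1$, and $f_i|_{C_i}$, $f_i|_{C_{i+1}}$ are isomorphisms onto $B_i$. Moreover $f_i^*:H^1(B_i)\to H^1(V_i)$ and its Poincaré dual $f_{i*}:H^3(V_i)(1)\to H^1(B_i)$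 are isomorphisms. So the restrictions from $H^1(V_i)$ to $H^1(C_i)$ and $H^1(C_{i+1})$ are isomorphisms. For $C\in\{C_i,C_{i+1}\}$, $f_{i*}$ composed with the Gysin map $H^1(C)\to H^3(V_i)(1)$ is $(f_i|_C)_*=((f_i|_C)^*)^{-1}$. Going along the chain, identify all $H^1(C_j)$, $H^1(V_i)$ and $H^3(V_i)(1)$ ($0<i<n$) with one $2$-dimensional space $H$ in such a way that all restriction and Gysin maps are the identity. Finally $H^1=H^3=0$ for the rational surfaces $V_0,V_n$.

**Type II, step 3: the map $N$.** Up to overall signs, row $1$ is
$$(y_i)_{0<i<n}\mapsto(y_j-y_{j-1})_{1\le j\le n}\qquad(y_0=y_n=0).$$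
It is injective, and by dimension its image is $\{(z_j)\in H^n:\sum z_j=0\}$. Row $3$ is $(x_j)_{1\le j\le n}\mapsto(x_i-x_{i+1})_{0<i<n}$, whose kernel is the diagonal. So $E_2^{1,1}\cong H$ via the sum, $E_2^{-1,3}\cong H$ via the diagonal, and $N:E_2^{-1,3}\to E_2^{1,1}$ is $x\mapsto\pm nx$, an isomorphism. The filtration on $H^2$ is $W_1\subset W_2\subset W_3=H^2$, with $W_1=E_2^{1,1}$, $W_3/W_2=E_2^{-1,3}$ and $NW_b\subset W_{b-2}$. Hence $NW_2=0$, $NW_3\subset W_1$, $N^2=0$, and $\operatorname{rk}N=\dim H=2$.

**Type III, step 1: degeneration.** Components and double curves are rational, so rows $1$ and $3$ vanish, and with them $d_2$ and $d_4$. A nonzero $d_3$ could only be $(-2,4)\to(1,2)$, $(-1,4)\to(2,2)$ or $(-1,2)\to(2,0)$. These vanish by Lemma 8, by $E_1^{2,2}=0$, and by Lemma 8 respectively. For $r\ge5$ the columns are too far apart. So $E_2=E_\infty$.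

**Type III, step 2: the map $N^2$ on the extreme pieces.** We have $E_2^{-2,4}=H_2(\Gamma)=H_2(S^2)$, spanned by the fundamental cycle $\sum\varepsilon_tt$ with $\varepsilon_t=\pm1$ over all triangles $t$, and $E_2^{2,0}=H^2(\Gamma)$. The map $N^2$ sends the fundamental cycle to $\pm$ the class of the cochain $t\mapsto\varepsilon_t$, whose value on the fundamental cycle is $\#\{t\}\ne0$. So $N^2:E_2^{-2,4}\to E_2^{2,0}$ is an isomorphism of lines.

**Type III, step 3: ranks.** The filtration is $W_0\subset W_2\subset W_4=H^2$, with $\dim W_0=\dim W_4/W_2=1$ and $NW_b\subset W_{b-2}$. So $N^2$ kills $W_2$ and has image $W_0$: $\operatorname{rk}N^2=1$. Let $e\in W_4\setminus W_2$. Then $Ne\in W_2$ and $0\ne N(Ne)\in NW_2\subset W_0$, so $NW_2=W_0$. Also $Ne\notin W_0$, as $NW_0=0$. So the image of $N$ is $\langle Ne\rangle\oplus W_0$, and $\operatorname{rk}N=2$. $\square$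

## 9. Proof of Theorem A: comparing ranks at all $\ell$

By Lemma 6 we may assume that $\mathcal O_K$ is complete with algebraically closed residue field. By Theorem 7, $N$ exists for every $\ell\ne p$, so Proposition 5 applies: $N$ kills $NS_{\mathbb Q_\ell}$, its ranks are those on $T_\ell$, and Proposition 3 applies there.

**Part (1).** Suppose $X_0$ is not of Type I. By Proposition 9, $\operatorname{rk}N=2$ for *every* $\ell\neq p$. By Proposition 3, $F$ has a degree-one place above every $\ell\ne p$. By Lemma 4, $F=\mathbb Q$.

**Part (2).** Suppose $X_0$ is of Type III. By Proposition 9, $\operatorname{rk}N^2=1$ for every $\ell\ne p$. By Proposition 3, $E$ has a degree-one place above every $\ell\neq p$. By Lemma 4, $E=\mathbb Q$. $\blacksquare$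

By (1), both statements of the conjecture are proved.

## 10. Proof of Theorem B: monodromy through the Kuga–Satake variety

Without a model, Sections 6–8 are not available. Only two facts from them were used: that $N_\ell$ exists, and that its Jordan type does not depend on $\ell$. Both can be obtained from the abelian variety $A$ of (KS), whose toric rank does not involve $\ell$.

Now $K$ is again any Henselian discretely valued field of characteristic $0$, and $X$ is any K3 surface. We may replace $K$ by finite extensions. Take $A$ as in (KS), base-changed to $K$ (after a finite extension), and put $H^1_\ell=H^1(A_{\bar K},\mathbb Q_\ell)$ and $S=\operatorname{End}_C(H^1_\ell)\cong C^+(P_\ell)$. The algebra $S$ is central simple of dimension $2^{20}$. Over $\overline{\mathbb Q}_\ell$ its simple module is the spin module $\Sigma$, $\dim\Sigma=2^{10}$. As $\dim H^1_\ell=2^{20}$, $H^1_\ell$ becomes a sum of $2^{10}$ copies of $\Sigma$.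

**Step 1: monodromy on $A$.** We get an operator of square zero. After a finite extension, $A$ has semiabelian reduction, with toric rank $r$. By Grothendieck (SGA 7, Exp. IX, §§2–3), $I$ acts on $H^1_\ell$ by $\sigma\mapsto s_\sigma=\exp(t_\ell(\sigma)n)$ with $n^2=0$ and $\operatorname{rk}(n|H^1_\ell)=r$. As $C$ acts over $K$, $n$ commutes with $C$: $n\in S$.

**Step 2: existence of $N_\ell$.** We transport the unipotent action to $P_\ell$. By (KS), $I$ acts on $C^+(P_\ell)\cong S$ through conjugation by $s_\sigma$, that is, by $\exp(t_\ell(\sigma)\operatorname{ad}n)$. After a finite extension, depending on $\ell$, $I$ acts on $P_\ell$ through $SO(P_\ell)$. The map $SO(P_\ell)\to GL(\wedge^2P_\ell)$ is a closed immersion: an element acting trivially on $\wedge^2$ is $\pm1$, and $-1\notin SO(P_\ell)$ as $\dim P_\ell$ is odd. On $\wedge^2P_\ell\subset C^+(P_\ell)$, $I$ acts through the one-parameter group $t\mapsto\exp(t\operatorname{ad}n)$. Its values at the infinitely many $t\in t_\ell(I)$ lie in the closed subgroup $SO(P_\ell)$, so the whole one-parameter group does. Hence $I$ acts on $P_\ell$ by $\exp(t_\ell(\sigma)N)$ with $N\in\mathfrak{so}(P_\ell)$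 nilpotent. The polarization class is fixed by Galois, so $N_\ell$ exists on $H_\ell$, equal to $N$ on $P_\ell$ and $0$ on that class.

**Step 3: comparison of $n$ and $N$.** We show that $n$ is the image of $N$ in the Clifford algebra. In $C(P_\ell)$ one computes
$$\bigl[\tfrac14(xy-yx),z\bigr]=q(y,z)x-q(x,z)y\qquad(x,y,z\in P_\ell),$$
from $xyz=2q(y,z)x-xzy=2q(y,z)x-2q(x,z)y+zxy$. The operators on the right span $\mathfrak{so}(P_\ell)$. This gives the canonical embedding of Lie algebras $\mathfrak{so}(P_\ell)\hookrightarrow C^+(P_\ell)$, under which $N$ goes to an element $\nu$ with $[\nu,z]=Nz$ for $z\in P_\ell$. As $\mathfrak{so}(P_\ell)$ is semisimple, the nilpotent $N$ acts nilpotently in every representation, so $\nu$ is nilpotent. Conjugation by $\exp(t\nu)$ induces $\exp(tN)$ on $P_\ell$. So conjugation by $s_\sigma$ and by $\exp(t_\ell(\sigma)\nu)$ agree on $S$, and $s_\sigma\exp(-t_\ell(\sigma)\nu)\in S$ centralizes $S$, hence is a scalar. Since $s_\sigma$ and $\exp(t_\ell(\sigma)\nu)$ are both unipotent, the scalar is $1$. Taking logarithms for some $\sigma$ with $t_\ell(\sigma)\ne0$, $n=\nu$. In particular $\nu^2=0$.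

**Step 4: the possible Jordan types.** If $N\ne0$, choose by Jacobson–Morozov an $\mathfrak{sl}_2$-triple $(N,h,N^-)$ in $\mathfrak{so}(P_\ell)\otimes\overline{\mathbb Q}_\ell$; if $N=0$, put $h=0$. Let $\pm h_1,\dots,\pm h_{10},0$, with $h_i\in\mathbb Z_{\ge0}$, be the eigenvalues of $h$ on $P_\ell$. On $\Sigma$ the weights are $\frac12\sum\pm h_i$; they are integers, being weights of an $\mathfrak{sl}_2$-representation. Since $\nu^2=0$, only irreducible $\mathfrak{sl}_2$-modules of dimension at most $2$ occur in $\Sigma$, so the weights lie in $\{-1,0,1\}$. The largest is $\frac12\sum h_i$, so $\sum h_i\in\{0,2\}$. The rank of $\nu$ on $\Sigma$ is the number of weights equal to $1$. Hence one of the following holds.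

* $h=0$: then $N=0$ and $r=0$.
* $(h_i)=(1,1,0,\dots)$: $P_\ell$ is two $2$-dimensional modules and trivial ones, so $N$ has type $(2^2,1^{17})$. A quarter of the $2^{10}$ weights on $\Sigma$ equal $1$, so $r=2^{10}\cdot2^8=2^{18}$.
* $(h_i)=(2,0,\dots)$: $P_\ell$ is one $3$-dimensional module and trivial ones, so $N$ has type $(3,1^{18})$. Half of the weights on $\Sigma$ equal $1$, so $r=2^{10}\cdot2^9=2^{19}$.

**Step 5: independence of $\ell$ and conclusion.** The toric rank $r$ does not depend on $\ell$, and it does not change under the $\ell$-dependent extension in Step 2, since the reduction is already semiabelian. So the case is independent of $\ell$. Adding the polarization class gives the Jordan types $0$, $(2^2,1^{18})$, $(3,1^{19})$ on $H^2$. In the second and third cases $\operatorname{rk}N_\ell=2$ for all $\ell\neq p$; in the third, $\operatorname{rk}N_\ell^2=1$ for all $\ell\ne p$. By Propositions 5 and 3 and Lemma 4, the last two cases force $F=\mathbb Q$, and the last one forces $E=\mathbb Q$. If $N_\ell=0$, an open subgroup of $I$ acts trivially. $\blacksquare$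

## 11. Proof of Theorem C: Kummer surfaces with prescribed degeneration

Lemma 1 tells us which Kummer surfaces to take. What remains is to give them Kulikov models. Let $\mathcal O_K$ be the ring of integers of a finite extension of $\mathbb Q_p$ ($p$ odd), or $\mathbb C[[t]]$ ($p=0$). In particular $2$ is invertible.

**A model of the Tate curve.** Fix an even $n\ge4$. For a unit $u$ let $\mathcal C$ be the minimal regular model of the Tate curve with parameter $u\pi^n$. It is strictly semistable, its special fiber is a cycle of curves $\theta_i\cong\mathbb P^1$ ($i\in\mathbb Z/n$), $\omega_{\mathcal C/\mathcal O_K}$ is trivial, and its smooth locus is the Néron model $\mathcal N$. The index $i$ is the class in the component group $\mathbb Z/n$, so the involution $\iota=-1$, which extends to $\mathcal C$, maps $\theta_i$ to $\theta_{-i}$.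

**Lemma 10.** The fixed locus of $\iota$ on $\mathcal C$ is $\mathcal N[2]$, and it is finite étale over $\mathcal O_K$.

*Proof.* If the node $\theta_i\cap\theta_{i+1}$ were fixed, then $\{i,i+1\}=\{-i,-i-1\}$ in $\mathbb Z/n$. So either $2i+1\equiv0$, impossible for $n$ even, or $2i\equiv2i+2\equiv0$, impossible for $n\ge4$. Hence the fixed locus lies in $\mathcal N$, where it is the kernel $\mathcal N[2]$ of multiplication by $2$. As $2$ is invertible, multiplication by $2$ on the smooth group scheme $\mathcal N$ is étale, so $\mathcal N[2]$ is étale over $\mathcal O_K$. Being closed in the proper $\mathcal C$, it is also proper, hence finite étale. $\square$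

**Lemma 11 (Kummer construction).** Let $\mathcal A\to\mathcal O_K$ be proper and strictly semistable (in particular regular), with generic fiber an abelian surface $\mathcal A_K$. Assume that $\iota=-1$ extends to $\mathcal A$; that $\omega_{\mathcal A/\mathcal O_K}$ is generated by an invariant $2$-form $\eta$, $\iota^*\eta=\eta$; that the fixed locus $Z$ of $\iota$ is finite étale over $\mathcal O_K$ and contained in the smooth locus of $\mathcal A/\mathcal O_K$; and that distinct geometric components $V,\iota V$ of the special fiber are always disjoint. Blow up $Z$ to get $\tilde{\mathcal A}$ with exceptional divisor $D$. Then $\mathcal X=\tilde{\mathcal A}/\iota$, an algebraic space, is a Kulikov model of the Kummer surface of $\mathcal A_K$.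

*Proof.* **Step 1: local structure of the quotient.** We check that $\mathcal X$ is regular and semistable. Along $Z$ the involution acts on the conormal bundle by $-1$, because it does so on the generic fiber. Since $2$ is invertible, generators $u,v$ of the ideal of $Z$ can be replaced by $\frac12(u-\iota u)$, $\frac12(v-\iota v)$; so étale locally $\iota(u,v)=(-u,-v)$. On the chart of the blow-up with coordinates $(u,v/u)$, $\iota$ is $(u,v/u)\mapsto(-u,v/u)$, and the quotient has coordinates $(u^2,v/u)$ and is smooth over $\mathcal O_K$; the other chart is similar. Outside $D$ the involution is free, and the quotient map is étale. Hence $\mathcal X$ is regular, and its geometric special fiber is a reduced normal crossing divisor.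

**Step 2: components.** Near the image of $D$ the special fiber is smooth. Elsewhere the quotient map is étale, and the preimage of a geometric component is either one $\iota$-stable component or two disjoint ones; in both cases it is smooth, so the component is smooth.

**Step 3: canonical bundle.** View $\eta$ as a rational section $\eta'$ of $\omega_{\mathcal X/\mathcal O_K}$. Its pullback to $\tilde{\mathcal A}$ has divisor $D$, since the center has codimension $2$. The same divisor equals (pullback of $\operatorname{div}\eta'$)$\,+D$, by ramification of index $2$ along $D$. So $\operatorname{div}\eta'=0$. $\square$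

In each case below, $E$ and $N$ are given by Lemma 1, and the type is read off from $N$ by Proposition 9, applied after the base change of Lemma 6, which does not change $N$.

**Type I.** We want two curves with good reduction. Take $\mathcal A=\mathcal C_1\times\mathcal C_2$ with $\mathcal C_1,\mathcal C_2$ elliptic curves over $\mathcal O_K$, geometrically non-isogenous, $C_2$ non-CM, and $C_1$ either non-CM or with CM by a given imaginary quadratic field $E_1$. They exist for suitable $K$: CM curves and, more generally, curves with integral $j$-invariant have potentially good reduction, and only countably many $j$-invariants (CM, or isogenous to $C_1$) are excluded for $C_2$, while $\mathbb Z_p$ is uncountable. For $p=0$ use constant curves over $\mathbb C[[t]]$. The fixed locus $\mathcal A[2]$ is finite étale, the special fiber is irreducible, and the product of invariant differentials is an $\iota$-invariant generator of $\omega$. Lemma 11 gives a smooth model: Type I, with $E=\mathbb Q$ or $E=E_1$.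

**Type II.** We want one Tate factor. Take $\mathcal A=\mathcal E_0\times_{\mathcal O_K}\mathcal C$, with $\mathcal E_0$ an elliptic curve over $\mathcal O_K$ (with CM by $E_1$, or non-CM; it exists as before, for suitable $K$) and $\mathcal C$ as above. It is smooth over the regular $\mathcal C$, and it is strictly semistable. The product of generators of $\omega$ of the two factors is $\iota$-invariant, each generator being multiplied by $-1$. The fixed locus $\mathcal E_0[2]\times\mathcal N[2]$ is finite étale by Lemma 10 and lies in the smooth locus. The components are $\mathcal E_{0,s}\times\theta_i$, where $\mathcal E_{0,s}$ is the special fiber. If those for $i$ and $-i$ are distinct, they meet only if $2i\equiv\pm1$ mod $n$, which is impossible. So Lemma 11 applies. The two curves are not geometrically isogenous, $N=1\otimes N_C$ satisfies $N\ne0=N^2$, so $X_0$ is of Type II, with $E=E_1$ (any imaginary quadratic field) or $E=\mathbb Q$.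

**Type III.** We want two Tate factors. Let $\mathcal C_1,\mathcal C_2$ be as above with parameters $q_1=\pi^n$ and $q_2=u\pi^n$, where $u$ is a unit that is not a root of unity (for example $u=1+p$, or $u=1+t$ for $\mathbb C[[t]]$). By Tate's theory the generic fibers are isogenous over $\bar K$ only if $q_1^a=q_2^b$ for some $a,b\ge1$. Comparing valuations gives $a=b$, and then $u^a=1$, which is excluded. So they are not isogenous, and $E=\mathbb Q$.

*Resolving the product.* Let $\mathcal A'=\mathcal C_1\times_{\mathcal O_K}\mathcal C_2$. It is regular except at the finitely many points (node, node), where étale locally it is $xy=zw=\pi$. In a Zariski neighborhood of such a point $Q$ containing no other such point, blow up a component $\theta_i\times\theta_j$ through $Q$, with local ideal $(x,z)$. The charts are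
$$z=xz',\quad y=z'w,\quad \pi=xz'w\qquad\text{and}\qquad x=zx',\quad w=x'y,\quad \pi=zx'y.$$
So the result is regular and semistable. In the first chart the branches $x=0$, $z'=0$, $w=0$ lie over $\{x=z=0\}$, $\{y=z=0\}$, $\{y=w=0\}$; in the second, $z=0$, $x'=0$, $y=0$ lie over $\{x=z=0\}$, $\{x=w=0\}$, $\{y=w=0\}$. In each chart these are three distinct components, so all components are smooth. The blow-up is an isomorphism away from $Q$, where the component is Cartier, so these blow-ups glue. As $\iota$ fixes no node, it fixes no $Q$; choosing the component at one point of each pair $\{Q,\iota Q\}$ and its image at the other, we can make the choices $\iota$-equivariantly. We get a proper strictly semistable $\mathcal A\to\mathcal O_K$ to which $\iota$ extends.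

*Hypotheses of Lemma 11.* $\mathcal A$ is isomorphic to $\mathcal A'$ outside codimension $2$, so the $\iota$-invariant product $\eta$ of generators on the factors generates $\omega_{\mathcal A/\mathcal O_K}$. The exceptional curve over $Q$ is moved to that over $\iota Q\ne Q$, so the fixed locus is $\mathcal N_1[2]\times\mathcal N_2[2]$, finite étale by Lemma 10 and in the smooth locus. If the components over $\theta_i\times\theta_j$ and $\theta_{-i}\times\theta_{-j}$ meet, then $2i,2j\in\{0,\pm1\}$ mod $n$. As $n$ is even, $2i\equiv2j\equiv0$, and the components coincide. So Lemma 11 applies. Here $N^2=2N_{C_1}\otimes N_{C_2}\ne0$, so $X_0$ is of Type III, with $E=\mathbb Q$. $\blacksquare$
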